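\title{The real pair $(c_0,\ell_1)$ fails the Bishop--Phelps--Bollob\'as property for operators}

\begin{abstract}
We show that the pair $(c_0,\ell_1)$ of real Banach spaces does not have the Bishop--Phelps--Bollob\'as property for operators: no modulus $\eta(\varepsilon)$ exists for any $\varepsilon\in(0,1)$. More generally, the real pair $(C_0(L),L_1(\mu))$ has the property if and only if one of the two spaces is finite-dimensional. The counterexample is obtained by truncating the kernel of the noise operator on the cube $\{-1,1\}^M$ to low degree and restricting it to polynomially many random points.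
\end{abstract}

\section{Introduction}

Let $X$ and $Y$ be Banach spaces over the same field $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$. We write $L(X,Y)$ for the space of bounded linear operators from $X$ to $Y$ with the operator norm, and $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$. An operator $S$ \emph{attains its norm} at $u\in S_X$ if $\|Su\|=\|S\|$.

\begin{definition}\label{def:bpb}
The pair $(X,Y)$ has the \emph{Bishop--Phelps--Bollob\'as property for operators} (BPBp) if for every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that, whenever $T\in S_{L(X,Y)}$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $u\in S_X$ and $S\in S_{L(X,Y)}$ with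
\[
\|Su\|=1,\qquad \|u-x_0\|<\varepsilon,\qquad \|S-T\|<\varepsilon .
\]
\end{definition}

The property asks that norm attainment be stable: a pair $(T,x_0)$ that nearly satisfies $\|Tx_0\|=\|T\|$ lies near a pair that satisfies it exactly, with a tolerance $\eta$ that depends on $\varepsilon$ alone. For $Y=\mathbb{K}$ this is Bollob\'as' theorem, recalled in Section~\ref{sec:range}. The BPBp implies that the norm attaining operators are dense in $L(X,Y)$, because every $T$ of norm one has some $x_0\in S_X$ with $\|Tx_0\|>1-\eta(\varepsilon)$. If $X$ and $Y$ are both finite-dimensional, the BPBp follows from compactness (apply Lemma~\ref{lem:compact} to $1-\|Tx\|$ on $S_{L(X,Y)}\times S_X$). So every pair $(\ell_\infty^n,\ell_1^m)$ has the property, and for $(c_0,\ell_1)$ the issue is what happens to $\eta(\varepsilon)$ as both dimensions grow.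

Two facts recorded in \cite{AD} suggest a positive answer. In the complex case, $(c_0,L_1(\mu))$ has the BPBp for every positive measure $\mu$. In the real case, the norm attaining operators are dense in $L(c_0,\ell_1)$. The problem posed in \cite{AD} is whether the pair $(c_0,\ell_1)$ of \emph{real} spaces has the BPBp. The answer is no. From now on all spaces are real, unless the contrary is said. We index the coordinates of $c_0$ by $0,1,2,\dots$ and write $e_0,e_1,\dots$ for the unit vector basis.

\begin{theorem}\label{thm:main}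
Let $0<\varepsilon<1$ and $\eta>0$. There is $T\in S_{L(c_0,\ell_1)}$ with $\|Te_0\|>1-\eta$ such that no $u\in S_{c_0}$ and $S\in S_{L(c_0,\ell_1)}$ satisfy $\|Su\|=1$, $\|u-e_0\|<\varepsilon$ and $\|S-T\|<\varepsilon$. Hence $(c_0,\ell_1)$ fails the BPBp.
\end{theorem}

The construction needs many disjoint functions in the domain and many disjoint sets in the range, and both are necessary. For a locally compact Hausdorff space $L$, let $C_0(L)$ be the space of continuous real functions on $L$ that vanish at infinity, with the supremum norm.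

\begin{theorem}\label{thm:class}
Let $L\neq\emptyset$ be a locally compact Hausdorff space and $\mu$ a positive measure with $L_1(\mu)\neq\{0\}$. The pair $(C_0(L),L_1(\mu))$ has the BPBp if and only if $C_0(L)$ or $L_1(\mu)$ is finite-dimensional. If both are infinite-dimensional, no $\eta(\varepsilon)$ exists for any $\varepsilon\in(0,1)$.
\end{theorem}

The \emph{Bishop--Phelps--Bollob\'as property for bilinear forms} on $X\times Y$ means the following. For every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that, if $B$ is a bilinear form of norm one and $B(x_0,y_0)>1-\eta(\varepsilon)$ with $x_0\in S_X$, $y_0\in S_Y$, then there are a bilinear form $B'$ of norm one, $u\in S_X$ and $v\in S_Y$ with $B'(u,v)=1$, $\|B'-B\|<\varepsilon$, $\|u-x_0\|<\varepsilon$ and $\|v-y_0\|<\varepsilon$.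

\begin{corollary}\label{cor:bilinear}
If $L$ and $L'$ are infinite locally compact Hausdorff spaces, the Bishop--Phelps--Bollob\'as property for bilinear forms on $C_0(L)\times C_0(L')$ fails. In particular it fails on $c_0\times c_0$.
\end{corollary}

Section~\ref{sec:domination} shows that norm attainment near $e_0$ is a rigid condition, which near attainment imposes only in a much weaker form, and it exhibits the gap on Hadamard matrices. Section~\ref{sec:reduction} derives the negative results from a statement about matrices, Proposition~\ref{prop:matrix}, which is proved in Section~\ref{sec:noise}. Sections~\ref{sec:range} and~\ref{sec:domain} treat the two positive cases of Theorem~\ref{thm:class}.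

\section{Norm attainment near a basis vector}\label{sec:domination}

A point $u\in S_{c_0}$ close to $e_0$ has small coordinates $u_1,u_2,\dots$, so it can be moved in these coordinates, in both directions, without leaving the unit ball. If $S$ attains its norm at $u$, no such move increases $\|Su\|$. In an $L_1$-space this is exploited through the identity
\begin{equation}\label{eq:max}
\tfrac12\big(|a+b|+|a-b|\big)=\max(|a|,|b|)\qquad(a,b\in\mathbb{R}).
\end{equation}
We work at once in $C_0(L)$; for $c_0$, take the unit vector basis as the family $e_0,\dots,e_n$.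

\begin{lemma}[Domination]\label{lem:dom}
Let $e_0,\dots,e_n\in C_0(L)$ satisfy $0\le e_i\le1$ and $e_ie_j=0$ for $i\ne j$. Let $0<\varepsilon<1$, and let $S\in L(C_0(L),L_1(\mu))$ and $u\in C_0(L)$ satisfy $\|S\|=\|u\|=\|Su\|=1$ and $\|u-e_0\|<\varepsilon$. Then
\[
\sum_{j=1}^n\|Se_j\|_1\le\frac1{1-\varepsilon}.
\]
\end{lemma}

\begin{proof}
Let $\theta\in\{-1,1\}^n$ and $w=(1-\varepsilon)\sum_{j=1}^n\theta_je_j$. At a point $t$ with $w(t)\neq0$, exactly one $e_j(t)$ is nonzero and it has $j\ge1$. Thus $|w(t)|\le1-\varepsilon$ and $e_0(t)=0$, so that $|u(t)|<\varepsilon$. Hence $\|u\pm w\|\le1$ and $\|Su\pm Sw\|_1\le1$. Averaging over the two signs and using \eqref{eq:max}, we get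
\[
\int\max\big(|Su|,|Sw|\big)\,d\mu\le1=\int|Su|\,d\mu ,
\]
so $|Sw|\le|Su|$ almost everywhere. This holds simultaneously for the $2^n$ choices of $\theta$ outside a null set, and the pointwise maximum over $\theta$ of $|\sum_j\theta_jSe_j|$ is $\sum_j|Se_j|$. Therefore $(1-\varepsilon)\sum_{j=1}^n|Se_j|\le|Su|$ almost everywhere. Integrate.
\end{proof}

For $S\colon c_0\to\ell_1$ with matrix $s_{lj}=(Se_j)_l$, the lemma bounds $\sum_l\sum_{j=1}^n|s_{lj}|=\sum_l\max_\theta|\sum_js_{lj}\theta_j|$, while the operator norm only bounds $\max_\theta\sum_l|\sum_js_{lj}\theta_j|$. Attainment moves the maximum inside the sum. This is the one place where $\varepsilon<1$ enters in an essential way: for $\varepsilon>1$ the point $u$ may have $|u_j|=1$ for all $1\le j\le n$, and then no move in these coordinates is possible in both directions.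

\subsection*{A family of model operators}
To see what \emph{near} attainment gives, attach to a real $m\times n$ matrix $R=(r_{lj})$ the operator
\[
T_R\colon\ell_\infty^{n+1}\to\ell_1^m,\qquad T_R(s,z)=\frac1m\big(s+(Rz)_l\big)_{l=1}^m\qquad(s\in\mathbb{R},\ z\in\mathbb{R}^n).
\]
Then $\|T_Re_0\|=1$ for $e_0=(1,0)$. The function $(s,z)\mapsto\|T_R(s,z)\|$ is convex in $s$ and even in $(s,z)$, so
\begin{equation}\label{eq:normTR}
\|T_R\|=\max_{\|z\|_\infty\le1}\ \frac1m\sum_{l=1}^m\big|1+(Rz)_l\big|\ \ge1 .
\end{equation}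
Write $t^+=\max(t,0)$. For $t\in\mathbb{R}$,
\begin{equation}\label{eq:abs}
1+t\le|1+t|\le1+t+2(|t|-1)^+ ;
\end{equation}
indeed $|1+t|=1+t$ for $t\ge-1$, and $|1+t|=1+t+2(|t|-1)$ for $t<-1$. By \eqref{eq:abs}, $\|T_R\|$ is close to $1$ as soon as the \emph{mean} $\frac1m\sum_l(Rz)_l$ and the \emph{overflow} $\frac1m\sum_l(|(Rz)_l|-1)^+$ are small for all $\|z\|_\infty\le1$. Conversely, both are at most $\|T_R\|-1$: the mean by the left inequality in \eqref{eq:abs}, and the overflow by \eqref{eq:max} applied to $z$ and $-z$, since $\max(1,|t|)=1+(|t|-1)^+$. Consequently: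
\begin{itemize}
\item if $\|T_R\|=1$, then $|(Rz)_l|\le1$ for all $l$ and all $\|z\|_\infty\le1$, that is, every row of $R$ has $\ell_1$-norm at most $1$;
\item if $\|T_R\|\le1+\eta$, then \emph{for each} $z$ the excess of $|(Rz)_l|$ over $1$ is at most $\eta$ on average over $l$, and the rows that overflow may change with $z$.
\end{itemize}
The BPBp would make the second condition a small perturbation of a condition of the first kind, uniformly in $m$ and $n$.

\begin{example}\label{ex:two}
Let $r\ge1$, $n=2$, $m=4$, and let $R$ have the rows $\pm\frac r2(1,1)$ and $\pm\frac r2(1,-1)$. The maximum in \eqref{eq:normTR} is attained at a vertex $z\in\{-1,1\}^2$, where one of $z_1+z_2$, $z_1-z_2$ is $\pm2$ and the other is $0$. By \eqref{eq:max}, $\|T_R\|=\frac14(2r+2)=1+\frac{r-1}2$. All four rows have $\ell_1$-norm $r$, but each vertex makes only two of them overflow, so the norm registers only half of the excess $r-1$.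
\end{example}

\begin{example}\label{ex:hadamard}
Let $N=2^a$ and let $H$ be the $a$-fold tensor power of the matrix with rows $(1,1)$ and $(1,-1)$. It has entries $\pm1$ and $H^{T}H=NI$. Let $0<c\le1$ and let $R$ be the $2N\times N$ matrix whose rows $R_l$ are the rows of $cH/\sqrt N$ and their negatives. Each row has $\ell_1$-norm $c\sqrt N$, which is as large as we like. On the other hand, for $\|z\|_\infty\le1$ and $t=cHz/\sqrt N$ we have $\sum_lt_l^2=c^2\|z\|_2^2\le c^2N$. Using \eqref{eq:max} and $(|t|-1)^+\le t^2/4$, we get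
\[
\|T_R(1,z)\|=1+\frac1N\sum_{l=1}^N(|t_l|-1)^+\le1+\frac{c^2}4 .
\]
So $T=T_R/\|T_R\|$ satisfies $\|Te_0\|\ge1-c^2/4$. To measure its distance to the operators of Lemma~\ref{lem:dom} we use a test functional. For $U\colon\ell_\infty^{N+1}\to\ell_1^{2N}$ let $U_l=((Ue_j)_l)_{j=1}^N$ and $\Phi(U)=c^{-1}\sum_l\langle U_l,R_l\rangle$. It has three properties.
\begin{itemize}
\item $|\Phi(U)|\le\sqrt3\,\|U\|$. For $a\in\mathbb{R}^N$, a uniform random $\theta\in\{-1,1\}^N$ and $\zeta=\langle a,\theta\rangle$ we have $\mathbb{E}\zeta^2=\|a\|_2^2$ and $\mathbb{E}\zeta^4\le3\|a\|_2^4$. H\"older's inequality $\mathbb{E}\zeta^2\le(\mathbb{E}|\zeta|)^{2/3}(\mathbb{E}\zeta^4)^{1/3}$ gives $\|a\|_2\le\sqrt3\,\mathbb{E}|\zeta|$. As $\|R_l\|_2=c$, we obtain $|\Phi(U)|\le\sum_l\|U_l\|_2\le\sqrt3\,\mathbb{E}\|U(0,\theta)\|_1\le\sqrt3\,\|U\|$.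
\item $\Phi(T_R)=\frac1{2Nc}\sum_l\|R_l\|_2^2=c$, so $\Phi(T)\ge c/(1+c^2/4)\ge4c/5$.
\item If $\|S\|=\|u\|=\|Su\|=1$ and $\|u-e_0\|<\frac12$, then $|\Phi(S)|\le N^{-1/2}\sum_{j=1}^N\|Se_j\|_1\le2/\sqrt N$ by Lemma~\ref{lem:dom}, because the entries of $R/c$ are $\pm N^{-1/2}$.
\end{itemize}
Hence $\|T-S\|\ge(4c/5-2/\sqrt N)/\sqrt3$ for all such $S$.
\end{example}

Example~\ref{ex:hadamard} contains the mechanism of the proof: a matrix with small overflow, paired with a test matrix whose entries are uniformly small. It is not yet a counterexample, because the bound $c^2/4$ for the defect is tied to the distance, which is of order $c$. We need the defect to tend to $0$ while the distance stays fixed. To reach every $\varepsilon<1$ we must also avoid the loss $\sqrt3$.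

\begin{remark}[Real scalars]\label{rem:complex}
Everything rests on $t\mapsto|1+t|$ being affine on $[-1,1]$, which lets large values of $(Rz)_l$ cancel in \eqref{eq:normTR}. Over $\mathbb{C}$ there is no such room. For real $R$ and real $z$ with $\|z\|_\infty\le1$, convexity of $t\mapsto\sqrt{1+t^2}$ gives $\|T_R(1,iz)\|=\frac1m\sum_l\sqrt{1+(Rz)_l^2}\ge\sqrt{1+\|T_R(0,z)\|^2}$. If the complex norm of $T_R$ is at most $1+\eta$, then $\|T_R(0,z)\|\le\sqrt{2\eta+\eta^2}$. Splitting a complex $z$ into real and imaginary parts, we see that $T_R$ is within $2\sqrt{2\eta+\eta^2}$ of $(s,z)\mapsto\frac sm(1,\dots,1)$, which attains its norm at $e_0$.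
\end{remark}

\section{From matrices to the counterexample}\label{sec:reduction}

A test matrix $(a_{lj})$ satisfies $|\sum_{l,j}a_{lj}(Ue_j)_l|\le\|U\|$, with no loss, when $a_{lj}=\sigma_l\theta_j$ is a product of signs, and therefore also when it is an average of $M$ such matrices. An average of this kind has the form $a_{lj}=\langle x_j,y_l\rangle/M$, where $x_j,y_l\in\{-1,1\}^M$ and $\langle x,y\rangle=\sum_{k=1}^Mx(k)y(k)$. Its entries are small when every $x_j$ is almost orthogonal to every $y_l$. This leads to the following statement, in which $\tau$ may be arbitrarily small for fixed $\rho$.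

\begin{proposition}\label{prop:matrix}
Let $0<\rho<1$, $\delta>0$ and $0<\tau\le1-\rho$. There are integers $M,n\ge1$, points $x_1,\dots,x_n,y_1,\dots,y_n\in\{-1,1\}^M$ and a real $n\times n$ matrix $R=(r_{lj})$ such that
\begin{enumerate}
\item[(i)] $\|T_R\|\le1+7\tau$;
\item[(ii)] $|\langle x_j,y_l\rangle|\le\delta M$ for all $j,l$;
\item[(iii)] $\displaystyle\frac1n\sum_{l,j=1}^nr_{lj}\frac{\langle x_j,y_l\rangle}M\ge\rho-\tau$.
\end{enumerate}
\end{proposition}

To place $T_R$ between $C_0(L)$ and $L_1(\mu)$ we need disjoint sets in the range.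

\begin{lemma}\label{lem:measure}
If $L_1(\mu)$ is infinite-dimensional, then for every $n$ there are $n$ disjoint measurable sets of finite positive measure. If $\dim L_1(\mu)=m<\infty$, then $L_1(\mu)$ is isometric to $\ell_1^m$.
\end{lemma}

\begin{proof}
Suppose that families of disjoint sets of finite positive measure have bounded cardinality; this holds if $\dim L_1(\mu)<\infty$, since their indicators are linearly independent. Let $B_1,\dots,B_{m'}$ be such a family of maximal cardinality and let $\mu(A)<\infty$. Then $A\setminus\bigcup_lB_l$ is null, since otherwise we could add it to the family. For each $l$, one of $B_l\cap A$ and $B_l\setminus A$ is null, since otherwise we could split $B_l$. So $\mathbf{1}_A$ is almost everywhere a sum of some of the $\mathbf{1}_{B_l}$. Integrable simple functions are dense, so $L_1(\mu)$ is the span of $\mathbf{1}_{B_1},\dots,\mathbf{1}_{B_{m'}}$, and $a\mapsto\sum_la_l\mathbf{1}_{B_l}/\mu(B_l)$ is an isometry of $\ell_1^{m'}$ onto $L_1(\mu)$. Both claims follow.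
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the last assertion of Theorem~\ref{thm:class}]
Let $C_0(L)$ and $L_1(\mu)$ be infinite-dimensional, so that $L$ is infinite, and let $0<\varepsilon<1$ and $\eta>0$. Apply Proposition~\ref{prop:matrix} with
\[
\rho=\frac{1+\varepsilon}2,\qquad\delta=\frac{(1-\varepsilon)^2}8,\qquad\tau=\min\Big\{\frac{1-\varepsilon}{32},\frac\eta7\Big\};
\]
note that $\tau\le\frac{1-\varepsilon}2=1-\rho$.

\emph{The operator.} Choose distinct points $q_0,\dots,q_n\in L$ and disjoint open neighborhoods $U_0,\dots,U_n$ of them. Urysohn's lemma gives continuous compactly supported functions $e_i\colon L\to[0,1]$ that vanish off $U_i$ and have $e_i(q_i)=1$. By Lemma~\ref{lem:measure}, choose disjoint sets $B_1,\dots,B_n$ of finite positive measure. For Theorem~\ref{thm:main} we take $L=\{0,1,2,\dots\}$ discrete, $\mu$ the counting measure on $\{1,2,\dots\}$, $q_i=i$, $U_i=\{i\}$ and $B_l=\{l\}$, so that the $e_i$ are the basis vectors of $c_0$. Let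
\[
Ph=\big(h(q_0),\dots,h(q_n)\big),\qquad Ja=\sum_{l=1}^na_l\frac{\mathbf{1}_{B_l}}{\mu(B_l)},\qquad T=\frac{J\,T_R\,P}{\|T_R\|}.
\]
The map $J\colon\ell_1^n\to L_1(\mu)$ is an isometric embedding. The map $P$ sends $B_{C_0(L)}$ onto $B_{\ell_\infty^{n+1}}$, because $P(\sum_ia_ie_i)=a$ and $\|\sum_ia_ie_i\|=\|a\|_\infty$. Hence $\|T\|=1$, $\|e_0\|=1$ and, by (i),
\[
\|Te_0\|=\frac1{\|T_R\|}\ge\frac1{1+7\tau}>1-7\tau\ge1-\eta .
\]

\emph{The test functional.} For $U\in L(C_0(L),L_1(\mu))$ put
\[
\Phi(U)=\sum_{l,j=1}^n\Big(\int_{B_l}Ue_j\,d\mu\Big)\frac{\langle x_j,y_l\rangle}M=\frac1M\sum_{k=1}^M\int g_k\cdot Uf_k\,d\mu ,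
\]
where $f_k=\sum_{j=1}^nx_j(k)e_j$ and $g_k=\sum_{l=1}^ny_l(k)\mathbf{1}_{B_l}$. Since $\|f_k\|=1$ and $|g_k|\le1$, we have $|\Phi(U)|\le\|U\|$. For $j\ge1$ we have $\int_{B_l}Te_j\,d\mu=r_{lj}/(n\|T_R\|)$, so (i) and (iii) give
\[
\Phi(T)\ge\frac{\rho-\tau}{1+7\tau}\ge(\rho-\tau)(1-7\tau)\ge\rho-8\tau\ge\frac{1+\varepsilon}2-\frac{1-\varepsilon}4=\varepsilon+\frac{1-\varepsilon}4 .
\]

\emph{The contradiction.} Suppose that $\|S\|=\|u\|=\|Su\|=1$, $\|u-e_0\|<\varepsilon$ and $\|S-T\|<\varepsilon$. By (ii), the disjointness of the $B_l$ and Lemma~\ref{lem:dom},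
\[
|\Phi(S)|\le\delta\sum_{j=1}^n\sum_{l=1}^n\int_{B_l}|Se_j|\,d\mu\le\delta\sum_{j=1}^n\|Se_j\|_1\le\frac\delta{1-\varepsilon}=\frac{1-\varepsilon}8 .
\]
Therefore $\varepsilon+\frac{1-\varepsilon}4\le\Phi(T)=\Phi(T-S)+\Phi(S)<\varepsilon+\frac{1-\varepsilon}8$, which is false. Since $\eta>0$ is arbitrary, no $\eta(\varepsilon)$ exists.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:bilinear}]
Let $X=C_0(L)$ and $Y=C_0(L')$. The correspondence $B\leftrightarrow T_B$, $(T_Bx)(y)=B(x,y)$, is an isometry between bounded bilinear forms on $X\times Y$ and $L(X,Y^*)$. Suppose that the property for bilinear forms holds. If $\|T_B\|=1$ and $\|T_Bx_0\|>1-\eta(\varepsilon)$, pick $y_0\in S_Y$ with $B(x_0,y_0)>1-\eta(\varepsilon)$ and take $B',u,v$ as in the definition. Then $B'(u,v)=1$ gives $\|T_{B'}u\|=1$, so $(X,Y^*)$ has the BPBp. By Kakutani's representation theorem, $Y^*=C_0(L')^*$ is isometric to $L_1(\mu)$ for some positive measure $\mu$. It is infinite-dimensional because evaluations at distinct points of $L'$ are linearly independent.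 This contradicts the assertion just proved.
\end{proof}

\section{The truncated noise kernel on random points}\label{sec:noise}

In this section we prove Proposition~\ref{prop:matrix}. Fix $\rho,\delta,\tau$ as there and an integer $D\ge1$ with $\rho^{D+1}\le\tau$. The dimension $M\ge D$ will be chosen large.

\subsection*{The whole cube}
Let $G=\{-1,1\}^M$ carry the uniform probability, with expectation $\mathbb{E}$ and norms $\|\cdot\|_p$. For $A\subset\{1,\dots,M\}$ let $\chi_A(x)=\prod_{k\in A}x(k)$. These $2^M$ functions form an orthonormal basis of $L_2(G)$. With $\hat h(A)=\mathbb{E}[h\chi_A]$ we have $h=\sum_A\hat h(A)\chi_A$ and $\|h\|_2^2=\sum_A\hat h(A)^2$. For $1\le D'\le M$ put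
\[
K_{D'}(x,y)=\sum_{|A|\le D',\ |A|\text{ odd}}\rho^{|A|}\chi_A(x)\chi_A(y).
\]
For independent uniform $x$ and $y$, only the sets $A=\{k\}$ correlate with $\langle x,y\rangle$:
\begin{equation}\label{eq:corr}
\mathbb{E}\Big[K_{D'}(x,y)\frac{\langle x,y\rangle}M\Big]=\frac1M\sum_{k=1}^M\ \sum_{|A|\le D',\ |A|\text{ odd}}\rho^{|A|}\,\mathbb{E}[\chi_A\chi_{\{k\}}]^2=\rho .
\end{equation}
The \emph{noise operator} on $G$ has the kernel $\prod_k(1+\rho x(k)y(k))=\sum_A\rho^{|A|}\chi_A(x)\chi_A(y)$, which is nonnegative and has mean $1$ in $x$; the same holds with $-\rho$ in place of $\rho$. Its odd part is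
\[
K_M(x,y)=\tfrac12\prod_{k=1}^M\big(1+\rho x(k)y(k)\big)-\tfrac12\prod_{k=1}^M\big(1-\rho x(k)y(k)\big),
\]
so $\mathbb{E}_x|K_M(x,y)|\le1$ for every $y$. Consequently, for every $h\colon G\to\mathbb{R}$,
\begin{equation}\label{eq:contraction}
\Big\|\sum_{|A|\text{ odd}}\rho^{|A|}\hat h(A)\chi_A\Big\|_\infty=\max_{y\in G}\big|\mathbb{E}_x[h(x)K_M(x,y)]\big|\le\|h\|_\infty .
\end{equation}
The odd part serves us because it removes the constant term, which would spoil the mean in \eqref{eq:abs}, and keeps both the bound $1$ and the terms of degree one.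

Let both $x_j$ and $y_l$ run through all of $G$, and let $R$ have the entries $2^{-M}K_M(x_j,y_l)$. Then the means vanish and nothing overflows, so $\|T_R\|=1$, and (iii) holds with $\tau=0$ by \eqref{eq:corr}. Only (ii) fails, since $\langle x,x\rangle=M$. In fact \eqref{eq:corr} and $\mathbb{E}|K_M|\le1$ give
\[
\rho\le\delta+\mathbb{E}\big[|K_M(x,y)|\,\mathbf{1}_{\{|\langle x,y\rangle|>\delta M\}}\big],
\]
so weight at least $\rho-\delta$ of $|K_M|$ sits on the pairs that violate (ii). These pairs are exponentially rare, and a random sample of polynomially many points contains none of them. The truncated kernel $K_D$ has the same correlation $\rho$, and it differs from $K_M$ only by terms with coefficients at most $\rho^{D+1}\le\tau$. Moreover, it involves only polynomially many functions $\chi_A$, so a polynomial sample reproduces all averages that concern it. This is why we truncate and then sample.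

\subsection*{The sample}
Let $V$ be the span of the $\chi_A$ with $|A|\le D$ and let $d=\dim V$. Then $M+1\le d\le(M+1)^D$: the upper bound holds because a set with at most $D$ elements is obtained from a sequence in $\{0,\dots,M\}^D$ by discarding zeros and repetitions. By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:sup}
\|Q\|_\infty\le\sum_{|A|\le D}|\hat Q(A)|\le\sqrt d\,\|Q\|_2\qquad(Q\in V).
\end{equation}
We use two textbook facts. \emph{Hoeffding's inequality}: if $\xi_1,\dots,\xi_n$ are independent with values in $[-b,b]$ and common mean $\kappa$, then $|\frac1n\sum_j\xi_j-\kappa|>t$ has probability at most $2e^{-nt^2/(2b^2)}$. \emph{Nets}: the unit ball of a $d$-dimensional Euclidean space contains a set of at most $(1+2/r)^d$ points such that every point of the ball is within $r$ of one of them (take a maximal $r$-separated set and compare volumes).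

\begin{lemma}\label{lem:sample}
If $M$ is large enough and $n=d^3$, there are $x_1,\dots,x_n,y_1,\dots,y_n\in G$ such that
\begin{enumerate}
\item[(a)] $\frac1n\sum_j|Q(x_j)|\le\|Q\|_1+\tau\|Q\|_2$ for all $Q\in V$;
\item[(b)] $\frac1n\sum_l(|Q(y_l)|-1)^+\le\mathbb{E}(|Q|-1)^++\tau$ and $\big|\frac1n\sum_lQ(y_l)-\mathbb{E}Q\big|\le\tau$ for all $Q\in V$ with $\|Q\|_2\le1$;
\item[(c)] $|\langle x_j,y_l\rangle|\le\delta M$ for all $j,l$;
\item[(d)] $\frac1{n^2}\sum_{j,l}K_D(x_j,y_l)\frac{\langle x_j,y_l\rangle}M\ge\rho-\tau$.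
\end{enumerate}
\end{lemma}

Properties (a), (b), (d) need $n$ large compared with $d$, and (c) needs $n$ small compared with $e^{\delta^2M/4}$. Both are possible because $d$ is polynomial in $M$ for fixed $D$.

\begin{proof}
Choose the $2n$ points independently and uniformly in $G$. We show that each property fails with probability tending to $0$ as $M\to\infty$; recall that then $d\to\infty$.

\emph{(a) and (b).} Let $\psi(t)$ be one of $|t|$, $(|t|-1)^+$, $t$. Each is $1$-Lipschitz with $\psi(0)=0$. Let $B_V=\{Q\in V:\|Q\|_2\le1\}$ and let $\xi_1,\dots,\xi_n$ be independent uniform points of $G$. For fixed $Q\in B_V$ the variables $\psi(Q(\xi_j))$ lie in $[-\sqrt d,\sqrt d]$ by \eqref{eq:sup}. By Hoeffding's inequality their average deviates from $\mathbb{E}\psi(Q)$ by more than $\tau/3$ with probability at most $2e^{-n\tau^2/(18d)}=2e^{-d^2\tau^2/18}$. Take a net of $B_V$ with $r=\tau/(3\sqrt d)$; it has at most $(1+6\sqrt d/\tau)^d\le(7\sqrt d/\tau)^d$ points. If $\|Q-Q'\|_2\le r$, then $|\psi(Q)-\psi(Q')|\le\|Q-Q'\|_\infty\le\tau/3$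 everywhere on $G$, so replacing $Q$ by a net point $Q'$ changes both the average and the expectation by at most $\tau/3$. Thus, outside an event of probability at most $2(7\sqrt d/\tau)^de^{-d^2\tau^2/18}$, the average is within $\tau$ of $\mathbb{E}\psi(Q)$ for all $Q\in B_V$. This bound tends to $0$ since $d\log d=o(d^2)$. Apply it to the $x_j$ with $\psi(t)=|t|$, which gives (a) by homogeneity, and to the $y_l$ with the other two functions, which gives (b).

\emph{(c).} Each $\langle x_j,y_l\rangle$ is a sum of $M$ independent uniform signs. By Hoeffding's inequality, (c) fails with probability at most $2n^2e^{-\delta^2M/2}\le2(M+1)^{6D}e^{-\delta^2M/2}\to0$.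

\emph{(d).} Let $F(x,y)=K_D(x,y)\langle x,y\rangle/M$. Then $|F|\le d$, as $K_D$ has at most $d$ terms of modulus at most $1$, and $\mathbb{E}F=\rho$ by \eqref{eq:corr}. The variables $F(x_j,y_l)$ and $F(x_{j'},y_{l'})$ are independent unless $j=j'$ or $l=l'$. This leaves at most $2n^3$ quadruples $(j,l,j',l')$, each with covariance at most $\mathbb{E}F^2\le d^2$. So the variance of $\frac1{n^2}\sum_{j,l}F(x_j,y_l)$ is at most $2d^2/n=2/d$, and by Chebyshev's inequality (d) fails with probability at most $2/(d\tau^2)\to0$.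
\end{proof}

\subsection*{The matrix}
Fix $M$, $n$ and points as in Lemma~\ref{lem:sample}, and let $r_{lj}=\frac1nK_D(x_j,y_l)$. Then (ii) is (c) and (iii) is (d). For $z\in\mathbb{R}^n$ put
\[
z^*(A)=\frac1n\sum_{j=1}^nz_j\chi_A(x_j),\qquad p_z=\sum_{|A|\le D,\ |A|\text{ odd}}\rho^{|A|}z^*(A)\chi_A\in V ,
\]
so that $(Rz)_l=p_z(y_l)$. The difficulty in (i) is that $z$ is an arbitrary bounded function on the sample, while \eqref{eq:contraction} concerns bounded functions on the whole cube. Property (a) bridges the two by duality: the numbers $z^*(A)$, $|A|\le D$, are almost the Fourier coefficients of a function $h$ on $G$ with $|h|\le1$. This $h$ is chosen separately for each $z$, in agreement with the order of quantifiers found in Section~\ref{sec:domination}.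

\begin{lemma}\label{lem:overflow}
If $\|z\|_\infty\le1$, then $\|p_z\|_2\le1$, $\mathbb{E}p_z=0$ and $\mathbb{E}(|p_z|-1)^+\le2\tau$.
\end{lemma}

\begin{proof}
Let $Z=L_1(G)\times L_2(G)$ with the norm $\|f_1\|_1+\|f_2\|_2$. A functional on $Z$ has the form $(f_1,f_2)\mapsto\mathbb{E}[hf_1]+\mathbb{E}[gf_2]$, and its norm is $\max(\|h\|_\infty,\|g\|_2)$. By (a),
\[
\Big|\frac1n\sum_jz_jQ(x_j)\Big|\le\frac1n\sum_j|Q(x_j)|\le\|Q\|_1+\tau\|Q\|_2=\|(Q,\tau Q)\|_Z\qquad(Q\in V).
\]
So $(Q,\tau Q)\mapsto\frac1n\sum_jz_jQ(x_j)$ is a functional of norm at most $1$ on a subspace of $Z$. By the Hahn--Banach theorem there are $h,g$ with $\|h\|_\infty\le1$, $\|g\|_2\le1$ and $\frac1n\sum_jz_jQ(x_j)=\mathbb{E}[hQ]+\tau\mathbb{E}[gQ]$ for all $Q\in V$. Taking $Q=\chi_A$ gives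
\[
z^*(A)=\hat h(A)+\tau\hat g(A)\qquad(|A|\le D).
\]
Only sets with $|A|\ge1$ occur in $p_z$. Hence $\mathbb{E}p_z=0$, and $\|p_z\|_2\le\rho\|h+\tau g\|_2\le\rho(1+\tau)\le\rho+\tau\le1$; here we use $\tau\le1-\rho$. Let $b=\sum_{|A|\text{ odd}}\rho^{|A|}\hat h(A)\chi_A$, so that $|b|\le1$ by \eqref{eq:contraction}. Then
\[
p_z-b=-\sum_{|A|>D,\ |A|\text{ odd}}\rho^{|A|}\hat h(A)\chi_A+\tau\sum_{|A|\le D,\ |A|\text{ odd}}\rho^{|A|}\hat g(A)\chi_A ,
\]
and therefore $\|p_z-b\|_2\le\rho^{D+1}\|h\|_2+\tau\|g\|_2\le2\tau$. From $|p_z|\le1+|p_z-b|$ we get $(|p_z|-1)^+\le|p_z-b|$, and so $\mathbb{E}(|p_z|-1)^+\le\|p_z-b\|_1\le\|p_z-b\|_2\le2\tau$.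
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:matrix}]
Let $\|z\|_\infty\le1$. Since $p_z\in V$ and $\|p_z\|_2\le1$, property (b) transfers the conclusions of Lemma~\ref{lem:overflow} from the cube to the points $y_l$. With \eqref{eq:abs},
\[
\frac1n\sum_l|1+p_z(y_l)|\le1+\frac1n\sum_lp_z(y_l)+\frac2n\sum_l\big(|p_z(y_l)|-1\big)^+\le1+\tau+2(2\tau+\tau)=1+7\tau .
\]
By \eqref{eq:normTR} this is (i).
\end{proof}

\section{Finite-dimensional range}\label{sec:range}

If $\dim L_1(\mu)=m<\infty$, then $L_1(\mu)$ is isometric to $\ell_1^m$ by Lemma~\ref{lem:measure}, and the domain can be arbitrary. The next statement is an instance of the theorem of Acosta, Aron, Garc\'ia and Maestre \cite{AAGM} for ranges with property $\beta$; we give a direct proof.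

\begin{proposition}\label{prop:range}
For every Banach space $X\neq\{0\}$ and every $m\ge1$, the pair $(X,\ell_1^m)$ has the BPBp.
\end{proposition}

We use \emph{Bollob\'as' theorem}: for every $\beta>0$ there is $\gamma>0$, depending only on $\beta$, such that if $\varphi\in B_{X^*}$, $x_0\in S_X$ and $\varphi(x_0)>1-\gamma$, then there are $\psi\in S_{X^*}$ and $u\in S_X$ with $\psi(u)=1$, $\|u-x_0\|<\beta$ and $\|\psi-\varphi\|<\beta$. (The case $\varphi\in B_{X^*}$ follows from the case $\|\varphi\|=1$, because $\varphi/\|\varphi\|$ is within $\gamma$ of $\varphi$ and its value at $x_0$ still exceeds $1-\gamma$.)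

A vector $v\in\{-1,1\}^m$ acts on $\ell_1^m$ by $v(a)=\sum_lv_la_l$, and $\|a\|_1=\max_vv(a)$. So $\|U\|=\max_v\|U^*v\|$ for $U\in L(X,\ell_1^m)$: the norm is decided by finitely many functionals on $X$. We correct the relevant one by Bollob\'as' theorem. The correction may raise the norms of the others, so we also enlarge the chosen functional by a factor $1+\kappa$. The others receive at most the fraction $1-\frac2m$ of the change.

\begin{proof}
Given $\varepsilon>0$, choose $\beta>0$ with $(m+1)\beta<\varepsilon$, take $\gamma$ as above and let $\kappa=m\beta/2$. Let $\|T\|=\|x_0\|=1$ and $\|Tx_0\|>1-\gamma$. Choose $v\in\{-1,1\}^m$ with $v(Tx_0)=\|Tx_0\|$, and take $\psi$ and $u$ for $\varphi=T^*v$. Put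
\[
Sx=Tx+\big[(1+\kappa)\psi(x)-\varphi(x)\big]\frac vm ,
\]
and note that $\|(1+\kappa)\psi-\varphi\|<\kappa+\beta$ and $\|v/m\|_1=1=v(v/m)$. Then $S^*v=(1+\kappa)\psi$. If $v'\in\{-1,1\}^m$ and $v'\neq\pm v$, then $v'$ agrees with $v$ in some coordinate and differs in another, so $|v'(v/m)|\le1-\frac2m$ and
\[
\|S^*v'\|\le1+\Big(1-\frac2m\Big)(\kappa+\beta)\le1+\kappa-\frac{2\kappa}m+\beta=1+\kappa .
\]
Thus $\|S\|=1+\kappa=v(Su)\le\|Su\|$, and $S/(1+\kappa)$ has norm one and attains it at $u$. Its distance to $T$ is less than $\kappa+(\kappa+\beta)=(m+1)\beta<\varepsilon$, and $\|u-x_0\|<\beta<\varepsilon$.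
\end{proof}

\section{Finite-dimensional domain}\label{sec:domain}

\begin{proposition}\label{prop:domain}
For every $n\ge1$ and every positive measure $\mu$ with $L_1(\mu)\ne\{0\}$, the pair $(\ell_\infty^n,L_1(\mu))$ has the BPBp, with $\eta(\varepsilon)$ depending only on $n$ and $\varepsilon$.
\end{proposition}

The tool is compactness in the following form.

\begin{lemma}\label{lem:compact}
Let $Z$ be a compact metric space, $f\colon Z\to[0,\infty)$ continuous and $\varepsilon>0$. There is $\eta>0$ such that every $z\in Z$ with $f(z)<\eta$ is at distance less than $\varepsilon$ from a zero of $f$.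
\end{lemma}

\begin{proof}
The set of points that have no zero of $f$ at distance less than $\varepsilon$ is closed, and $f>0$ on it. Let $\eta$ be the minimum of $f$ on this set, or $\eta=1$ if the set is empty.
\end{proof}

The sphere of $L(\ell_\infty^n,L_1(\mu))$ need not be compact, so we first reduce operators to finitely many parameters. An operator $T$ is given by the function $a(\omega)=((Te_i)(\omega))_{i=1}^n\in\mathbb{R}^n$ through $(Tx)(\omega)=\langle a(\omega),x\rangle$. The norm of $T$ is determined by the values $\|Tw\|$ at the vertices $w\in\{-1,1\}^n$ of the ball. Attainment at a point $u$ will be read off from the center of the face that contains $u$ in its relative interior. Vertices and centers of faces lie in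
\[
W=\{-1,0,1\}^n .
\]
On a cone where no $\langle\cdot,w\rangle$ changes sign, $|\langle a,w\rangle|$ is additive in $a$. So it is enough to record how much mass $a(\omega)$ puts on each generator of such cones.

\begin{lemma}\label{lem:cones}
There are a finite set $\Xi\subset S_{\ell_1^n}$ and Borel functions $c_\xi\colon\mathbb{R}^n\to[0,\infty)$, $\xi\in\Xi$, such that for all $a\in\mathbb{R}^n$, $w\in W$ and all numbers $t_\xi\ge0$,
\begin{equation}\label{eq:additive}
a=\sum_{\xi\in\Xi}c_\xi(a)\,\xi,\qquad\Big|\sum_{\xi\in\Xi}t_\xi c_\xi(a)\langle\xi,w\rangle\Big|=\sum_{\xi\in\Xi}t_\xi c_\xi(a)\,|\langle\xi,w\rangle| .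
\end{equation}
\end{lemma}

For $n=2$ the lines $a_1=0$, $a_2=0$, $a_1=\pm a_2$ cut the plane into eight cones, and $\Xi$ consists of $\pm e_1$, $\pm e_2$ and the four vectors $(\pm\frac12,\pm\frac12)$. For instance, $a=(a_1-a_2)e_1+2a_2(\frac12,\frac12)$ when $a_1\ge a_2\ge0$.

\begin{proof}
For $\sigma\colon W\to\{-1,1\}$ let $C_\sigma=\{a:\sigma(w)\langle a,w\rangle\ge0\text{ for all }w\in W\}$. These cones cover $\mathbb{R}^n$. Each is an intersection of finitely many half-spaces, so by the Minkowski--Weyl theorem it consists of the nonnegative combinations of a finite set $\Xi_\sigma$ of nonzero vectors, which we normalize in $\ell_1^n$. Let $\Xi=\bigcup_\sigma\Xi_\sigma$. By Carath\'eodory's theorem for cones, every $a\in C_\sigma$ is a nonnegative combination of a linearly independent subset of $\Xi_\sigma$. Let $I_1,\dots,I_r$ be all linearly independent sets contained in some $\Xi_\sigma$, including the empty set, and let $\Gamma_i$ be the cone generated by $I_i$. The $\Gamma_i$ cover $\mathbb{R}^n$. Each is closed, being the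 image of a closed orthant under an injective linear map, and on $\Gamma_i$ the coefficients of $a$ with respect to $I_i$ are continuous. On the Borel set $\Gamma_i\setminus(\Gamma_1\cup\dots\cup\Gamma_{i-1})$ let $c_\xi(a)$ be this coefficient for $\xi\in I_i$, and $0$ for $\xi\notin I_i$. For fixed $a$, all $\xi$ with $c_\xi(a)>0$ lie in one $C_\sigma$, so for each $w\in W$ the numbers $\langle\xi,w\rangle$ are all $\ge0$ or all $\le0$. This gives \eqref{eq:additive}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:domain}]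
\emph{The finite-dimensional model.} For $\lambda\in[0,\infty)^\Xi$ and $x\in\ell_\infty^n$ let $\nu(\lambda,x)=\sum_\xi\lambda_\xi|\langle\xi,x\rangle|$, which is a seminorm in $x$, and let
\[
\Lambda=\Big\{\lambda\in[0,\infty)^\Xi:\max_{w\in\{-1,1\}^n}\nu(\lambda,w)=1\Big\}.
\]
The unit ball of $\ell_\infty^n$ is the convex hull of $\{-1,1\}^n$, so $\nu(\lambda,\cdot)\le1$ on it for $\lambda\in\Lambda$. Since $\|\xi\|_1=1$, we have $\sum_\xi\lambda_\xi=\sum_{i=1}^n\nu(\lambda,e_i)\le n$ on $\Lambda$; thus the closed set $\Lambda$ is compact. We shall perturb $T$ by rescaling the masses that it puts on the vectors $\xi$, and a zero mass cannot be rescaled to a positive one. For this reason we use compactness separately on each set $\Lambda_J=\{\lambda\in\Lambda:\lambda_\xi=0\text{ for }\xi\notin J\}$, $J\subset\Xi$. Fix $\varepsilon>0$. Lemma~\ref{lem:compact}, applied to $1-\nu$ on $\Lambda_J\times S_{\ell_\infty^n}$ with the metric $\max(\|\lambda-\lambda'\|_1,\|x-x'\|_\infty)$, gives $\eta_J>0$. Let $\eta=\min_J\eta_J$; it depends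 only on $n$ and $\varepsilon$.

\emph{From $T$ to the model.} Let $\|T\|=\|x_0\|=1$ and $\|Tx_0\|>1-\eta$. With $a(\omega)$ as above, write $c_\xi(\omega)$ for $c_\xi(a(\omega))$; these functions are measurable. By \eqref{eq:additive} with $t_\xi=1$,
\[
|(Tw)(\omega)|=\sum_\xi c_\xi(\omega)|\langle\xi,w\rangle|\qquad(w\in W).
\]
Summing over $w=e_1,\dots,e_n$ gives $\sum_\xi c_\xi=\sum_i|Te_i|$, so the $c_\xi$ are integrable. Let $\lambda_\xi=\int c_\xi\,d\mu$. Integration gives $\|Tw\|=\nu(\lambda,w)$ for $w\in W$, and hence $\lambda\in\Lambda$, because $\|T\|$ is the maximum of $\|Tw\|$ over the vertices. For $x_0$ the triangle inequality gives $\nu(\lambda,x_0)\ge\|Tx_0\|>1-\eta$. Let $J=\{\xi:\lambda_\xi>0\}$. By the choice of $\eta_J$ there are $\lambda'\in\Lambda_J$ and $u\in S_{\ell_\infty^n}$ with $\nu(\lambda',u)=1$, $\|\lambda'-\lambda\|_1<\varepsilon$ and $\|u-x_0\|<\varepsilon$.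

\emph{From the model to $S$.} Define
\[
(Sx)(\omega)=\sum_{\xi\in J}\frac{\lambda'_\xi}{\lambda_\xi}\,c_\xi(\omega)\langle\xi,x\rangle .
\]
For $\xi\notin J$ we have $c_\xi=0$ almost everywhere, so $Tx$ is given by the same formula with $\lambda'$ replaced by $\lambda$. As $|\langle\xi,x\rangle|\le\|x\|_\infty$, we get $\|S-T\|\le\sum_{\xi\in J}|\lambda'_\xi-\lambda_\xi|<\varepsilon$. Apply \eqref{eq:additive} with $t_\xi=\lambda'_\xi/\lambda_\xi$ on $J$ and $t_\xi=0$ off $J$, and integrate. Since $\lambda'$ vanishes off $J$, this gives $\|Sw\|=\nu(\lambda',w)$ for $w\in W$. In particular $\|S\|=1$.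

\emph{$S$ attains its norm at $u$.} The identity $\|Sw\|=\nu(\lambda',w)$ is available only on $W$, so we pass through the center of the face of $u$. Let $w\in W$ have $w_i=u_i$ if $|u_i|=1$ and $w_i=0$ otherwise. For $\alpha\in(0,\frac12]$ let
\[
h=\frac{u-\alpha w}{1-\alpha},\qquad h'=\frac{w-\alpha u}{1-\alpha}.
\]
If $|u_i|=1$, then $h_i=h'_i=u_i$. If $|u_i|<1$, then $h_i=u_i/(1-\alpha)$ and $h'_i=-\alpha u_i/(1-\alpha)$. So $\|h\|_\infty,\|h'\|_\infty\le1$ for small $\alpha$. From $u=\alpha w+(1-\alpha)h$ we get $1=\nu(\lambda',u)\le\alpha\,\nu(\lambda',w)+(1-\alpha)$, so $\nu(\lambda',w)=1$ and $\|Sw\|=1$. From $w=\alpha u+(1-\alpha)h'$ we get $1=\|Sw\|\le\alpha\|Su\|+(1-\alpha)$, so $\|Su\|=1$.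
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The case of two infinite-dimensional spaces was settled in Section~\ref{sec:reduction}. If $L_1(\mu)$ is finite-dimensional, apply Lemma~\ref{lem:measure} and Proposition~\ref{prop:range}; here $C_0(L)\neq\{0\}$ because $L\neq\emptyset$. If $C_0(L)$ is finite-dimensional, then $L$ is finite, since otherwise the functions $e_0,\dots,e_n$ of Section~\ref{sec:reduction} would be linearly independent for every $n$. A Hausdorff space with $n$ points is discrete, so $C_0(L)=\ell_\infty^n$ and Proposition~\ref{prop:domain} applies.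
\end{proof}

\begin{thebibliography}{9}

\bibitem{AAGM}
Acosta, Aron, Garc\'ia and Maestre, J. Funct. Anal. \textbf{254} (2008).

\bibitem{AD}
M.D. Acosta and J.L. D\'avila, \emph{A basis of $\mathbb{R}^n$ with good isometric properties and some applications to denseness of norm attaining operators}, arXiv:1811.08387 (2018).

\end{thebibliography}
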